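\title{A polynomial bound for the de Rham cohomology of flat bundles with bounded irregularity}

\begin{abstract}
Let $X$ be a smooth projective variety of dimension $d\ge1$ over a field of characteristic $0$ and let $D\subsetneq X$ be a closed subset. We prove that the de Rham cohomology of a flat bundle of rank $r$ on $X\setminus D$, whose irregularity at the generic point of each divisorial component $D_i$ of $D$ is at most $m_i$, has total dimension at most $c_1r+c_2(\sum_i m_i)^d$, where $c_1,c_2$ depend only on $(X,D)$. This proves the $\chi$-boundedness conjecture posed in a paper of Hu and Teyssier. On affine space we obtain the sharp bound $r-1+\max(1,m-1)^d$, so the exponent $d$ cannot be lowered. The proof views the bundle, on \'etale charts, as a module over the Weyl algebra and bounds its Bernstein multiplicity by a filtration defined through pole conditions at the generic points of the boundary; the dimensions of this filtration are estimated by restriction to curves.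
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Throughout, $k$ is a field of characteristic $0$ and a variety is an integral separated scheme of finite type over $k$. A \emph{flat bundle} on a smooth variety $U$ of dimension $d$ is a vector bundle $\mathcal M$ with an integrable $k$-linear connection $\nabla\colon\mathcal M\to\Omega^1_U\otimes\mathcal M$. Its de Rham complex is
\[
\operatorname{DR}\mathcal M=\big[\mathcal M\xrightarrow{\nabla}\Omega^1_U\otimes\mathcal M\xrightarrow{\nabla}\cdots\xrightarrow{\nabla}\Omega^d_U\otimes\mathcal M\big],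
\]
placed in degrees $0,\dots,d$, and $H^n(U,\operatorname{DR}\mathcal M)$ is its hypercohomology for the Zariski topology. We abbreviate
\[
h^{\mathrm{tot}}(U,\mathcal M)=\sum_n\dim_kH^n(U,\operatorname{DR}\mathcal M).
\]
How large can this number be, given $U$? The trivial bundles $\mathcal O^r$ show that the rank must enter any bound. The next example shows that the rank is not enough.

\begin{example}\label{ex:exp}
For a regular function $g$ on $U$ let $\mathcal E^g=(\mathcal O_U,d+dg)$. Take $U=\mathbb A^d$ with coordinates $z_1,\dots,z_d$, and let $m\ge2$.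
\begin{enumerate}
\item[(a)] Let $d=1$ and $g=z^m$. The de Rham complex is the map $k[z]\to k[z]$, $p\mapsto p'+mz^{m-1}p$, which raises the degree of every nonzero polynomial by exactly $m-1$. So it is injective, its image contains a polynomial of each degree $\ge m-1$ and no nonzero polynomial of smaller degree, and $1,z,\dots,z^{m-2}$ is a basis of the cokernel. Thus $H^0=0$ and $\dim H^1=m-1$.
\item[(b)] Let $g=z_1^m+\dots+z_d^m$. The de Rham complex is the tensor product over $k$ of $d$ copies of the complex in (a). By the K\"unneth formula only $H^d$ is nonzero, and $\dim H^d=(m-1)^d$.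
\item[(c)] Let $d=2$ and $g=z_1^m$. The complex is the tensor product of the complex in (a) with $\partial_{z_2}\colon k[z_2]\to k[z_2]$, which has $H^0=k$ and $H^1=0$. So only $H^1$ is nonzero, and $\dim H^1=m-1$.
\end{enumerate}
\end{example}

The missing invariant is the number $m$, the pole order of $g$ along the hyperplane at infinity. Its generalization is the \emph{irregularity} of a flat bundle at the generic point of a boundary divisor: one expands the connection in the direction transverse to the divisor, obtains a differential module of rank $r$ over a field of Laurent series, and adds up its $r$ slopes, counted with multiplicity. The definition is recalled in Section~\ref{sec:slopes}. The irregularity is additive in direct sums, and for $\mathcal E^g$ it is the pole order of $g$ (Example~\ref{ex:rankone}).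

A \emph{projective normal crossing pair} $(X,D)$ consists of a smooth projective variety $X$ over $k$ and a simple normal crossing divisor $D=\sum_{i\in I}D_i$ with irreducible components $D_i$. Let $U=X\setminus D$ and $\operatorname{Div}(X,D)=\bigoplus_{i\in I}\mathbb ZD_i$. Let $\operatorname{MIC}(X,D)$ be the category of flat bundles on $U$; equivalently, these are the meromorphic flat connections on $X$ with poles along $D$, viewed as holonomic $\mathcal D_X$-modules $\mathcal M$ with $\mathcal M\simeq\mathcal M(*D)$. For an effective divisor $R=\sum_im_iD_i$ and an integer $r\ge0$, let $\operatorname{MIC}_r(X,D,R)$ be the full subcategory of objects of rank $r$ whose irregularity at the generic point of $D_i$ is at most $m_i$ for every $i$. Put $\chi(X,\operatorname{DR}\mathcal M)=\sum_n(-1)^n\dim_kH^n(X,\operatorname{DR}\mathcal M)$. A polynomial of degree at most $d$ on an abelian group $G$ is an element of degree at most $d$ of $\operatorname{Sym}^\bullet_{\mathbb Z}(G^\vee)$; for $G=\operatorname{Div}(X,D)\oplus\mathbb Z$ it is a polynomial with integer coefficients in the $m_i$ and $r$. The following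 conjecture is posed in \cite{HT}.

\begin{quote}
\textbf{$\chi$-boundedness conjecture.} \emph{Let $(X,D)$ be a projective normal crossing pair of dimension $d\ge1$ over $k$. There is a polynomial $\Psi\colon\operatorname{Div}(X,D)\oplus\mathbb Z\to\mathbb Z$ of degree at most $d$, and of degree at most $1$ in the last variable, such that $|\chi(X,\operatorname{DR}\mathcal M)|\le\Psi(R,r)$ for every effective divisor $R$ supported on $D$, every integer $r\ge0$ and every object $\mathcal M$ of $\operatorname{MIC}_r(X,D,R)$.}
\end{quote}

For $d=1$ the stronger statement with $\sum_n\dim_kH^n(X,\operatorname{DR}\mathcal M)$ in place of $|\chi|$ is known; we do not use it. In higher dimension the hypothesis constrains $\mathcal M$ only at the generic points of the $D_i$, and these do not determine $\chi$: for $d=2$, cases (b) and (c) of Example~\ref{ex:exp} have the same rank $1$ and the same irregularity $m$, while $\chi=(m-1)^2$ in the first case and $\chi=1-m$ in the second. So there is no formula, and the question is whether what happens at the special points of $D$ can be bounded by generic data.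

The example also suggests the shape of the bound. Let $\mathcal M=\bigoplus_{j=1}^r\mathcal E^{g_j}$ on $\mathbb A^d$, where each $g_j$ is either $0$ or $\sum_iz_i^{m_j}$ with $m_j\ge2$. The irregularity at infinity is $m=\sum_jm_j$ (with $m_j=0$ for $g_j=0$), and $h^{\mathrm{tot}}\le r+\sum_jm_j^d\le r+m^d$. Because $s\mapsto s^d$ is superadditive, the worst case puts all the irregularity into one summand, and rank and irregularity contribute separately. This depends on the irregularity being the \emph{sum} of the slopes. If one bounded only the largest slope by $m$, then $(\mathcal E^g)^{\oplus r}$ with $g$ as in Example~\ref{ex:exp}(b) would be allowed, and it has $|\chi|=r(m-1)^d$.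

\subsection{Results}
The guess $c_1r+c_2m^d$ is correct, for the total dimension and without any assumption on the singularities of $D$.

\begin{theorem}\label{thm:A}
Let $X$ be a smooth projective variety of dimension $d\ge1$ over $k$, $D\subsetneq X$ a closed subset, $U=X\setminus D$, and $D_i$ $(i\in I)$ the irreducible components of $D$ of codimension $1$ in $X$. There are integers $c_1,c_2\ge0$ depending only on $(X,D)$ such that for all integers $m_i\ge0$, all $r\ge0$ and all flat bundles $\mathcal M$ of rank $r$ on $U$ with irregularity $\le m_i$ at the generic point of each $D_i$,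
\[
\sum_n\dim_kH^n(U,\operatorname{DR}\mathcal M)\le c_1\,r+c_2\Big(\sum_{i\in I}m_i\Big)^d .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
The $\chi$-boundedness conjecture holds for every $d\ge1$, with $\Psi(R,r)=c_1r+c_2(\sum_im_i)^d$. Moreover $\sum_n\dim_kH^n(X,\operatorname{DR}\mathcal M)\le\Psi(R,r)$.
\end{corollary}

\begin{proof}
Let $j\colon U\to X$ be the inclusion. It is affine because $D$ is a Cartier divisor (this is all that is used of the normal crossing hypothesis), and $\mathcal M=j_*(\mathcal M|_U)$. So the de Rham complex of $\mathcal M$ on $X$ is $j_*\operatorname{DR}(\mathcal M|_U)$, its terms are direct images of quasi-coherent sheaves without higher direct images, and $H^n(X,\operatorname{DR}\mathcal M)=H^n(U,\operatorname{DR}\mathcal M|_U)$. Theorem~\ref{thm:A} gives $|\chi|\le\sum_n\dim H^n\le\Psi(R,r)$. The polynomial $\Psi$ has integer coefficients, degree $\le1$ in $r$, and degree $\le d$ since $d\ge1$.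
\end{proof}

On affine space the same proof gives the best possible bound.

\begin{theorem}\label{thm:B}
Let $d\ge1$, $r\ge1$, $m\ge0$ be integers. For every flat bundle $\mathcal M$ of rank $r$ on $\mathbb A^d_k=\mathbb P^d\setminus H_\infty$ with irregularity $\le m$ at $H_\infty$,
\[
\sum_n\dim_kH^n(\mathbb A^d,\operatorname{DR}\mathcal M)\le r-1+\max(1,m-1)^d,
\]
and for all $(d,r,m)$ the bound is attained. For $r=1$, $m\ge2$ there is such an $\mathcal M$ with $|\chi|=(m-1)^d$. So the degree $d$ in $R$ in the conjecture cannot be lowered.
\end{theorem}

Two hypotheses of Theorem~\ref{thm:A} cannot be dropped. In characteristic $p>0$ the trivial bundle on $\mathbb A^1$ has $H^0=k[z^p]$, which is infinite dimensional. If $X$ is not projective, part of the boundary is uncontrolled: for $X=\mathbb A^1$ and $D=\emptyset$ the bundles $\mathcal E^{z^m}$ have rank $1$ and unbounded cohomology.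

\subsection{The method}
Cover $U$ by affine open sets $V$ with an \'etale map $z\colon V\to\mathbb A^d$. Then $P=\Gamma(V,\mathcal M)$ is a module over the Weyl algebra $A_d$, and its de Rham cohomology is that of $\mathcal M$ on $V$. The proof has three steps.

\emph{Growth bounds cohomology} (Section~\ref{sec:weyl}). If $P$ has any filtration $\Gamma_q$ on which the $z_j$ and $\partial_j$ raise the index by one, and $\dim\Gamma_q\le\epsilon q^d/d!+o(q^d)$, then the cohomology has total dimension at most $\epsilon$. Only the leading coefficient counts, so all constants that depend on $\mathcal M$ but not on $q$ disappear.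

\emph{A filtration by pole orders} (Section~\ref{sec:lattices}). At the generic point of each component of $X\setminus V$ we construct lattices $E_q$ whose growth in $q$ is measured by the slopes, and we let $\Gamma_q$ be the space of sections lying in $E_q$ at these points. No other point of the boundary is ever examined.

\emph{Counting sections} (Sections~\ref{sec:curves} and~\ref{sec:mult}). The space $\Gamma_q$ is the space of sections of a vector bundle $\mathcal E_q$ defined outside a closed set of codimension $2$. A general complete intersection curve avoids this set, and the dimension of $\Gamma_q$ is bounded in terms of the degree and the smallest Harder--Narasimhan slope of the restriction of $\mathcal E_q$.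

Section~\ref{sec:hand} carries this out by hand in three cases, and Section~\ref{sec:proofs} deduces the theorems.

\section{Slopes and irregularity along a divisor}\label{sec:slopes}

Let $X$ be a smooth variety of dimension $d\ge1$ over $k$, $\eta$ the generic point of a prime divisor, $\mathcal O=\mathcal O_{X,\eta}$ (a discrete valuation ring with residue field $\kappa$) and $F=k(X)$. Let $\mathcal M_F$ be the generic fiber of a flat bundle of rank $r$ on some nonempty open subset of $X$. It is an $F$-vector space of dimension $r$ with operators $\nabla_\xi$, $\xi\in\operatorname{Der}_k(F)$, that are $F$-linear in $\xi$ and satisfy $\nabla_\xi(au)=\xi(a)u+a\nabla_\xi u$ and, by flatness, $[\nabla_\xi,\nabla_{\xi'}]=\nabla_{[\xi,\xi']}$.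

We want to regard $\mathcal M_F$ as an ordinary differential equation in the direction transverse to the divisor, with the functions on the divisor as constants. For this we need a copy of $\kappa$ in the completion $\widehat{\mathcal O}$ that is killed by a transverse derivation.

\emph{Coordinates at $\eta$} are a uniformizer $x$ and elements $y_2,\dots,y_d\in\mathcal O$ such that $dx,dy_2,\dots,dy_d$ is a basis of $\Omega^1_{\mathcal O/k}$. They exist: if the residues of the $y_j$ form a transcendence basis of $\kappa/k$, then the $dy_j$ generate $\Omega^1_{\kappa/k}$ since $k$ has characteristic $0$, so $dx,dy_2,\dots,dy_d$ generate the free module $\Omega^1_{\mathcal O/k}$ of rank $d$ by the conormal sequence and Nakayama's lemma. Let $\partial_x,\delta_2,\dots,\delta_d$ be the dual derivations of $\mathcal O$, and put $\theta=x\partial_x$. These derivations commute, because a bracket of two of them is a derivation killing $x$ and all $y_j$; likewise $[\theta,\delta_j]=0$. A derivation of $\mathcal O$ maps $x^n\mathcal O$ into $x^{n-1}\mathcal O$, so it extends continuously to $\widehat{\mathcal O}$.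

\begin{lemma}\label{lem:K}
$K=\ker(\partial_x|\widehat{\mathcal O})$ is a field and $\widehat{\mathcal O}=K[[x]]$.
\end{lemma}

\begin{proof}
The series $\pi(a)=\sum_{n\ge0}\frac{(-x)^n}{n!}\partial_x^na$ converges for $a\in\widehat{\mathcal O}$. By the Leibniz formula $\pi$ is a ring homomorphism. The sum $\partial_x\pi(a)=\sum_{n\ge0}\frac{(-x)^n}{n!}\partial_x^{n+1}a-\sum_{n\ge1}\frac{(-x)^{n-1}}{(n-1)!}\partial_x^na$ telescopes to $0$, so $\pi$ takes values in $K$. Moreover $\pi$ is the identity on $K$, $\pi(a)\equiv a$ modulo $x$, and $\pi(x)=x-x=0$, so $\pi$ kills $x\widehat{\mathcal O}$. Hence $\widehat{\mathcal O}=K\oplus x\widehat{\mathcal O}$. Thus $K$ is isomorphic to the residue field, and by completeness every element of $\widehat{\mathcal O}$ is uniquely a power series in $x$ over $K$.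
\end{proof}

Let $\bar K$ be an algebraic closure of $K$. For $e\ge1$ let $t^e=x$, $F'=\bar K((t))$, $\mathcal O'=\bar K[[t]]$ and $\mathcal M'=\mathcal M_F\otimes_FF'$. The derivation $\theta$ extends to $F'$ as $\frac1et\frac d{dt}$, and $\nabla_\theta$ extends to $\mathcal M'$ by the Leibniz rule. We recall the Hukuhara--Turrittin--Levelt theorem in the form given by \cite[Thm.~3.1]{vdPS} together with the fact that a regular singular module has a basis with constant matrix.

\begin{theorem}[Formal decomposition]\label{thm:HTL}
There are an integer $e\ge1$, a finite set $\Phi\subset t^{-1}\bar K[t^{-1}]$ and a decomposition $\mathcal M'=\bigoplus_{\varphi\in\Phi}M_\varphi$ into nonzero $\nabla_\theta$-stable $F'$-subspaces such that each $M_\varphi$ has an $F'$-basis in which $\nabla_\theta-\theta(\varphi)$ has a matrix $\mathsf A_\varphi$ with entries in $\bar K$.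
\end{theorem}

In such a basis $\nabla_\theta$ acts on column vectors as $v\mapsto\theta(v)+\theta(\varphi)v+\mathsf A_\varphi v$. The pieces do not interact:

\begin{lemma}\label{lem:nohom}
Let $\varphi\ne\psi$ in $t^{-1}\bar K[t^{-1}]$, and let $M_\varphi$, $M_\psi$ be $F'$-vector spaces with operators $\nabla_\theta$ of the form above. Every $F'$-linear map $M_\varphi\to M_\psi$ commuting with $\nabla_\theta$ is zero.
\end{lemma}

\begin{proof}
The matrix $G$ of such a map satisfies $\theta(G)=\theta(\varphi-\psi)G+G\mathsf A_\varphi-\mathsf A_\psi G$. Suppose $G\ne0$ and let $v$ be the least $t$-order of its entries. The matrices $\theta(G)$, $G\mathsf A_\varphi$ and $\mathsf A_\psi G$ have order $\ge v$. But $\theta(\varphi-\psi)$ is a nonzero element of $t^{-1}\bar K[t^{-1}]$, so $\theta(\varphi-\psi)G$ has order $<v$, a contradiction.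
\end{proof}

\begin{definition}\label{def:irr}
Put $f_\varphi=-\frac1e\operatorname{ord}_t\varphi$ for $\varphi\ne0$ and $f_0=0$. The \emph{slopes} $f_1,\dots,f_r\in\mathbb Q_{\ge0}$ of $\mathcal M$ at $\eta$ are the numbers $f_\varphi$, $\varphi\in\Phi$, each repeated $\dim_{F'}M_\varphi$ times. The \emph{irregularity} of $\mathcal M$ at $\eta$ is $\operatorname{irr}_\eta(\mathcal M)=f_1+\dots+f_r$.
\end{definition}

A decomposition as in Theorem~\ref{thm:HTL} remains one, with the same $f_\varphi$ and the same multiplicities, after replacing $t$ by a root of $t$ or $\bar K$ by a larger algebraically closed field. Two decompositions agree after passing to a common ramification, since by Lemma~\ref{lem:nohom} the piece of type $\varphi$ of one projects to zero in the pieces of type $\psi\ne\varphi$ of the other. So, for given coordinates, the slopes are well defined and unchanged by extension of $K$. That the irregularity does not depend on the coordinates is proved in Proposition~\ref{prop:intrinsic}.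

\begin{example}\label{ex:rankone}
Let $\mathcal M=\mathcal E^g$ with $g\in F$. In $K((x))$ write $g=\varphi+c+g_1$ with $\varphi\in x^{-1}K[x^{-1}]$, $c\in K$, $g_1\in xK[[x]]$. The basis vector $u=\exp(-g_1)$ satisfies $\nabla_\theta u=\theta(u)+\theta(g)u=\theta(\varphi)u$. So the slope of $\mathcal E^g$ at $\eta$ is the pole order $\max(0,-\operatorname{ord}_xg)$. For a nonzero polynomial $g$ on $\mathbb A^d$ the slope at $H_\infty$ is $\deg g$. The slopes of a direct sum are the slopes of the summands taken together.
\end{example}

\section{Growth bounds cohomology}\label{sec:weyl}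

Let $A_n=k\langle z_1,\dots,z_n,\partial_1,\dots,\partial_n\rangle$ be the Weyl algebra: $[\partial_j,z_j]=1$, and all other pairs of generators commute. The monomials $z^\alpha\partial^\beta$ form a basis, and those of total degree $\le q$ span the piece $B_q=B_q^{(n)}$ of the Bernstein filtration. A \emph{filtration} of a left $A_n$-module $P$ is an increasing exhaustive sequence of finite dimensional subspaces $\Gamma_q$, $q\ge0$, with $B_i\Gamma_q\subset\Gamma_{q+i}$; the last condition means that $z_j\Gamma_q\subset\Gamma_{q+1}$ and $\partial_j\Gamma_q\subset\Gamma_{q+1}$ for all $j,q$. It is \emph{good} if $B_i\Gamma_q=\Gamma_{q+i}$ for all $i$ and all $q\gg0$. If $P$ is generated by a finite dimensional subspace $P_0$, then $B_qP_0$ is a good filtration. We use the following standard facts (Bernstein; see \cite{Bj} or \cite{Co}).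
\begin{enumerate}
\item[(W1)] For a good filtration of a finitely generated module $P\ne0$, $\dim\Gamma_q$ is for $q\gg0$ a polynomial in $q$ with leading term $\mu\,q^s/s!$, where $s\ge n$ and $s$ and $\mu\in\mathbb Z_{>0}$ depend only on $P$.
\item[(W2)] A finitely generated module $P$ is \emph{holonomic} if $P=0$ or $s=n$. Its \emph{multiplicity} is $\operatorname{mult}(P)=\mu$, and $\operatorname{mult}(0)=0$. Submodules and quotients of holonomic modules are holonomic, the multiplicity is additive in short exact sequences, and holonomic modules have finite length.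
\end{enumerate}
For $n=0$, holonomic means finite dimensional and $\operatorname{mult}=\dim_k$.

The filtrations that we shall construct come from geometry. It would be hard to show that they are good, or even, directly, that the module is finitely generated. The first lemma says that neither is needed.

\begin{lemma}\label{lem:growth}
Let $P$ be an $A_n$-module with a filtration such that $\dim\Gamma_q\le\epsilon\,q^n/n!+o(q^n)$. Then $P$ is holonomic and $\operatorname{mult}(P)\le\epsilon$.
\end{lemma}

\begin{proof}
Let $N\ne0$ be a submodule generated by a finite dimensional subspace $N_0$, say $N_0\subset\Gamma_{q_0}$. Then $B_qN_0\subset\Gamma_{q+q_0}$, so $\dim B_qN_0\le\epsilon q^n/n!+o(q^n)$. By (W1), $N$ is holonomic and $\operatorname{mult}(N)\le\epsilon$. Along a strictly increasing chain of finitely generated submodules the multiplicity increases by at least $1$ at each step, by (W2). So there is a maximal finitely generated submodule, and it equals $P$, since otherwise we could add a generator.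
\end{proof}

The de Rham (or Koszul) complex of an $A_n$-module $P$ is $\operatorname{DR}_n(P)=P\otimes_k\bigwedge^\bullet(kdz_1\oplus\dots\oplus kdz_n)$ with differential $u\otimes\omega\mapsto\sum_j\partial_ju\otimes dz_j\wedge\omega$. We compute it one variable at a time, so we need to know how the multiplicity behaves under taking the kernel and cokernel of $\partial_n$. Both are modules over $A_{n-1}$, which commutes with $\partial_n$.

\begin{lemma}\label{lem:kercoker}
Let $P$ be a holonomic $A_n$-module, $n\ge1$, and let $N=\ker(\partial_n|P)$, $Q=P/\partial_nP$.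
\begin{enumerate}
\item[(a)] If $P$ is simple and $N\ne0$, then $\partial_n$ is surjective on $P$, and $N$ is holonomic with $\operatorname{mult}(N)=\operatorname{mult}(P)$.
\item[(b)] If $N=0$, then $Q$ is holonomic and $\operatorname{mult}(Q)\le\operatorname{mult}(P)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $u\in N$ we have $\partial_n(z_n^iu)=iz_n^{i-1}u$. Applying $\partial_n^j$ to a relation $\sum_{i\le j}z_n^iu_i=0$ with $u_i\in N$ gives $j!\,u_j=0$, so the sum $\sum_iz_n^iN$ is direct and $u\mapsto z_n^iu$ is injective on $N$. This sum is stable under $A_{n-1}$, $z_n$ and $\partial_n$, so it equals $P$. Since $z_n^iu=\partial_n(z_n^{i+1}u)/(i+1)$, the map $\partial_n$ is surjective. If $N'\subset N$ is an $A_{n-1}$-submodule, then $\bigoplus_iz_n^iN'$ is an $A_n$-submodule of $P$, hence $0$ or $P$, so $N'=0$ or $N'=N$. Thus $N$ is simple, and any $0\ne u\in N$ generates both $N$ over $A_{n-1}$ and $P$ over $A_n$. Monomials $z^\alpha\partial^\beta$ with $\beta_n>0$ kill $u$, so $B_q^{(n)}u=\bigoplus_{i\le q}z_n^iB^{(n-1)}_{q-i}u$ and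
\[
\dim B^{(n)}_qu=\sum_{i=0}^q\dim B_i^{(n-1)}u .
\]
If $\dim B_i^{(n-1)}u$ has leading term $\mu\,i^s/s!$, the right side has leading term $\mu\,q^{s+1}/(s+1)!$. Hence $s=n-1$ and $\mu=\operatorname{mult}(P)$.

(b) We may assume $P\neq0$. Let $\Gamma_q$ be a good filtration of $P$ and $Q_q$ the image of $\Gamma_q$ in $Q$; this is a filtration of the $A_{n-1}$-module $Q$. The kernel of $\Gamma_q\to Q_q$ contains $\partial_n\Gamma_{q-1}$, which has the dimension of $\Gamma_{q-1}$. So
\[
\dim Q_q\le\dim\Gamma_q-\dim\Gamma_{q-1}=\operatorname{mult}(P)\,\frac{q^{n-1}}{(n-1)!}+o(q^{n-1}),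
\]
and Lemma~\ref{lem:growth} applies.
\end{proof}

\begin{proposition}\label{prop:principle}
For a holonomic $A_n$-module $P$ we have $\sum_i\dim H^i(\operatorname{DR}_n(P))\le\operatorname{mult}(P)$. In particular, if an $A_n$-module $P$ has a filtration with $\dim\Gamma_q\le\epsilon\,q^n/n!+o(q^n)$, then $\sum_i\dim H^i(\operatorname{DR}_n(P))\le\epsilon$.
\end{proposition}

\begin{proof}
We use induction on $n$; for $n=0$ both sides are $\dim P$. In a short exact sequence the left side is subadditive, by the long exact cohomology sequence, and the right side is additive. As $P$ has finite length, we may assume that $P$ is simple. The complex $\operatorname{DR}_n(P)$ is the total complex of $\partial_n\colon\operatorname{DR}_{n-1}(P)\to\operatorname{DR}_{n-1}(P)$, where $P$ is viewed as an $A_{n-1}$-module. If $N\ne0$, then $\partial_n$ is surjective and $\operatorname{DR}_n(P)$ is quasi-isomorphic to $\operatorname{DR}_{n-1}(N)$. If $N=0$, then $\partial_n$ is injective and $\operatorname{DR}_n(P)$ is quasi-isomorphic to $\operatorname{DR}_{n-1}(Q)[-1]$. By Lemma~\ref{lem:kercoker}, the module $N$, respectively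 $Q$, is holonomic of multiplicity at most $\operatorname{mult}(P)$, and the induction hypothesis applies. The last assertion follows from Lemma~\ref{lem:growth}.
\end{proof}

\section{Three cases by hand}\label{sec:hand}

For a flat bundle $\mathcal M$ on $\mathbb A^d$, the space $P=\Gamma(\mathbb A^d,\mathcal M)$ is an $A_d$-module with $\partial_j$ acting as $\nabla_{\partial_j}$, and $\operatorname{DR}_d(P)$ computes $H^\bullet(\mathbb A^d,\operatorname{DR}\mathcal M)$. Each of the following cases shows one feature of the general proof.

\begin{example}[Rank one: filter by pole order]\label{ex:hand1}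
A flat bundle of rank $1$ on $\mathbb A^d$ is an $\mathcal E^g$, because line bundles on $\mathbb A^d$ are trivial and closed polynomial $1$-forms are exact. Let $f=\deg g$ be its slope at infinity ($f=0$ if $g=0$). On $P=k[z_1,\dots,z_d]$ the operator $z_j$ raises the degree by $1$, and $\nabla_{\partial_j}p=\partial_jp+(\partial_jg)p$ raises it by at most $f-1$. Put $w(f)=\max(1,f-1)$ and let $\Gamma_q$ be the space of polynomials of degree $\le w(f)q$. This is a filtration, and
\[
\dim\Gamma_q=\binom{w(f)q+d}{d}=w(f)^d\,\frac{q^d}{d!}+O(q^{d-1}).
\]
Proposition~\ref{prop:principle} gives $h^{\mathrm{tot}}(\mathbb A^d,\mathcal E^g)\le w(f)^d$, which is the inequality of Theorem~\ref{thm:B} for $r=1$. The degree of a polynomial is its pole order at the generic point of $H_\infty$, so $\Gamma_q=H^0(\mathbb P^d,\mathcal O(w(f)qH_\infty))$, and we did not need to know where the leading form of $g$ vanishes.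
\end{example}

\begin{example}[Direct sums: one rate for each slope]\label{ex:hand2}
Let $\mathcal M=\bigoplus_{j=1}^r\mathcal E^{g_j}$ with slopes $f_j$. Allowing the same pole order $q\max_jw(f_j)$ in all summands gives a filtration, but only the bound $r\max_jw(f_j)^d$, which has a mixed term. Allowing pole order $qw(f_j)$ in the $j$-th summand gives $\sum_jw(f_j)^d$. To express this through the total irregularity, note that for real numbers $u\ge0$ and $\varepsilon_1,\dots,\varepsilon_r\ge0$,
\begin{equation}\label{eq:superadd}
\sum_{j=1}^r(u+\varepsilon_j)^d\le(r-1)u^d+\Big(u+\sum_{j=1}^r\varepsilon_j\Big)^d .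
\end{equation}
Indeed $s\mapsto(u+s)^d-u^d$ is a combination of $s,\dots,s^d$ with nonnegative coefficients, and $\sum_j\varepsilon_j^i\le(\sum_j\varepsilon_j)^i$ for $i\ge1$. With $u=1$ and $\varepsilon_j=w(f_j)-1$ we get $h^{\mathrm{tot}}\le r-1+(1+\rho)^d$, where $\rho=\sum_j(w(f_j)-1)$ is the total excess of the rates over the minimal rate $1$.
\end{example}

\begin{example}[Fractional rates]\label{ex:hand3}
Let $d=1$ and $\mathcal M=\mathcal Ou_0\oplus\mathcal Ou_1$ with $\nabla_\partial u_0=u_1$ and $\nabla_\partial u_1=z^3u_0$. Give $z^iu_0$ the weight $i$ and $z^iu_1$ the weight $i+\frac32$; these weights are pairwise distinct. From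
\[
\nabla_\partial(z^iu_0)=z^iu_1+iz^{i-1}u_0,\qquad\nabla_\partial(z^iu_1)=z^{i+3}u_0+iz^{i-1}u_1
\]
we see that $\nabla_\partial$ raises the weight of the leading term by exactly $\frac32$, while $z$ raises it by $1$. Let $\Gamma_q$ be spanned by the basis elements of weight $\le\frac32q$. Then $\Gamma_q$ is a filtration, it is the space of sections of the bundle $\mathcal O(\lfloor\frac32q\rfloor)\oplus\mathcal O(\lfloor\frac32(q-1)\rfloor)$ on $\mathbb P^1$, and $\dim\Gamma_q=3q$ for $q\ge1$. So $h^{\mathrm{tot}}\le3$. This is an equality: $\nabla_\partial$ is injective, the leading terms of its image are the $z^iu_1$ and $z^{i+3}u_0$, and $u_0,zu_0,z^2u_0$ is a basis of the cokernel. We shall see in Example~\ref{ex:hand3bis} that both slopes at infinity are $\frac52$; thus the rate $\frac32$ is again $w(f)$, and $r-1+(1+\rho)^d=1+(1+1)=3$. The natural pole condition is expressed in the ramified variable $z^{1/2}$ and then intersected with the unramified module.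
\end{example}

A general $\mathcal M$ does not split on the open variety. It splits only formally, after ramification, at the generic point of each boundary divisor. The next section shows that this suffices to define pole conditions with one rate for each slope. The bundles that result are no longer sums of line bundles, and the count of monomials has to be replaced by an estimate.

\section{Lattices at a generic point of the boundary}\label{sec:lattices}

We keep the setting of Section~\ref{sec:slopes}: coordinates $x,y_j$ at $\eta$ and a decomposition $\mathcal M'=\bigoplus_\varphi M_\varphi$ over $F'=\bar K((t))$ are fixed. An $\mathcal O$-\emph{lattice} of $\mathcal M_F$ is a finitely generated $\mathcal O$-submodule that spans $\mathcal M_F$ over $F$; it is free of rank $r$. The same definition applies to $\mathcal O'$ and $\mathcal M'$. If $L$ is an $\mathcal O$-lattice, its $\mathcal O'$-span $\mathcal O'L$ is an $\mathcal O'$-lattice with the same basis. The decomposition lives over $\mathcal O'$ and geometry needs lattices over $\mathcal O$; the first lemma relates the two.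

\begin{lemma}\label{lem:descent}
\begin{enumerate}
\item[(a)] If $L_1\subset L_2$ are $\mathcal O$-lattices, then $\operatorname{length}_{\mathcal O'}(\mathcal O'L_2/\mathcal O'L_1)=e\cdot\operatorname{length}_{\mathcal O}(L_2/L_1)$.
\item[(b)] If $\Lambda'$ is an $\mathcal O'$-lattice of $\mathcal M'$, then $\Lambda'\cap\mathcal M_F$ is an $\mathcal O$-lattice of $\mathcal M_F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the elementary divisor theorem, $L_2$ has a basis $u_1,\dots,u_r$ such that $x^{n_1}u_1,\dots,x^{n_r}u_r$ is a basis of $L_1$. As $x=t^e$, the two lengths are $\sum_jen_j$ and $\sum_jn_j$.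

(b) Let $L$ be an $\mathcal O$-lattice and choose $n$ with $x^n\mathcal O'L\subset\Lambda'\subset x^{-n}\mathcal O'L$. On $F$ we have $\operatorname{ord}_t=e\operatorname{ord}_x$, so $\mathcal O'\cap F=\mathcal O$; in a basis of $L$ this gives $x^{-n}\mathcal O'L\cap\mathcal M_F=x^{-n}L$. Hence $x^nL\subset\Lambda'\cap\mathcal M_F\subset x^{-n}L$, and $\mathcal O$ is noetherian.
\end{proof}

\subsection{The derivations along the divisor}
The slopes are defined by $\nabla_\theta$ alone, but a vector field on $X$ also involves the $\delta_j$. We must show that $\nabla_{\delta_j}$ respects the decomposition and creates no worse poles than $\nabla_\theta$. This is where flatness is used.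

Let $\delta$ be one of the $\delta_j$. It commutes with $\partial_x$ and kills $x$, so it preserves $K$ and acts on $K[[x]]$ coefficientwise. It extends uniquely to $\bar K$ and then coefficientwise to $F'$, with $\delta(t)=0$, $\delta(\mathcal O')\subset\mathcal O'$ and $[\theta,\delta]=0$. So $\nabla_\delta$ extends to $\mathcal M'$ by the Leibniz rule. The commutator $[\nabla_\theta,\nabla_\delta]$ is $F'$-linear because $[\theta,\delta]=0$, and it vanishes on $\mathcal M_F$ by flatness; hence it is zero on $\mathcal M'$.

The lattice spanned by the basis of Theorem~\ref{thm:HTL} need not be stable under $\nabla_\delta$. For the trivial connection with horizontal basis $v_1,v_2$, the basis $u_1=x(v_1+y_2v_2)$, $u_2=x^2v_2$ has the constant matrix $\operatorname{diag}(1,2)$ for $\nabla_\theta$, but $\nabla_{\delta_2}u_1=x^{-1}u_2$. The cause is that two eigenvalues differ by a nonzero integer, and the remedy is to rescale the basis by powers of $t$.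

\begin{lemma}\label{lem:Lambda}
Each $M_\varphi$ is stable under $\nabla_{\delta_2},\dots,\nabla_{\delta_d}$ and contains an $\mathcal O'$-lattice $\Lambda_\varphi$ such that, for all $n\in\mathbb Z$ and $\xi\in\{\theta,\delta_2,\dots,\delta_d\}$, the operator $\nabla'_\xi=\nabla_\xi-\xi(\varphi)$ preserves $t^n\Lambda_\varphi$ and
\begin{equation}\label{eq:pole}
\nabla_\xi(t^n\Lambda_\varphi)\subset t^{\,n-ef_\varphi}\Lambda_\varphi .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Stability of $M_\varphi$.} For $\psi\ne\varphi$ let $\gamma\colon M_\varphi\to M_\psi$ be $\nabla_\delta$ followed by the projection to $M_\psi$. In $\nabla_\delta(au)=\delta(a)u+a\nabla_\delta u$ the term $\delta(a)u$ lies in $M_\varphi$, so $\gamma$ is $F'$-linear. It commutes with $\nabla_\theta$. By Lemma~\ref{lem:nohom}, $\gamma=0$.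

\emph{The lattice.} The operators $\nabla'_\theta$ and $\nabla'_\delta$ on $M_\varphi$ commute, since
\[
[\nabla'_\theta,\nabla'_\delta]=[\nabla_\theta,\nabla_\delta]-\theta\delta(\varphi)+\delta\theta(\varphi)=0 .
\]
The operator $\nabla'_\theta$ is $\bar K$-linear. For $\beta\in\bar K$ let $W_\beta=\bigcup_N\ker(\nabla'_\theta-\beta)^N$. Let $T$ be the $\bar K$-span of the basis of Theorem~\ref{thm:HTL} and $T=\bigoplus_\alpha T_\alpha$ its decomposition into generalized eigenspaces of $\mathsf A_\varphi$. An element of $M_\varphi$ is a series $\sum_nt^n\tau_n$ with $\tau_n\in T$, and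
\[
(\nabla'_\theta-\beta)^N\sum_nt^n\tau_n=\sum_nt^n\Big(\mathsf A_\varphi+\frac ne-\beta\Big)^N\tau_n .
\]
Hence $W_\beta$ is the finite direct sum of the $t^nT_\alpha$ with $\alpha+n/e=\beta$. Let $\mathcal R\subset\bar K$ contain exactly one element of each class modulo $\frac1e\mathbb Z$ that contains an eigenvalue of $\mathsf A_\varphi$. For each eigenvalue $\alpha$ there is exactly one $n_\alpha\in\mathbb Z$ with $\alpha+n_\alpha/e\in\mathcal R$, so $T':=\bigoplus_{\beta\in\mathcal R}W_\beta=\bigoplus_\alpha t^{n_\alpha}T_\alpha$, and $\Lambda_\varphi:=\mathcal O'T'$ is a lattice of $M_\varphi$.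

Each $W_\beta$ is stable under $\nabla'_\theta$. It is also stable under $\nabla'_\delta$, although $\delta$ does not kill the constant $\beta$ a priori. For $u\in W_\beta$, commutation gives
\[
(\nabla'_\theta-\beta)\nabla'_\delta u=\nabla'_\delta\big((\nabla'_\theta-\beta)u\big)+\delta(\beta)u .
\]
We argue by induction on the least $N$ with $(\nabla'_\theta-\beta)^Nu=0$; for $N=0$ we have $u=0$. For $N\ge1$ the first term on the right lies in $W_\beta$ by induction, and so does the second. Hence $(\nabla'_\theta-\beta)\nabla'_\delta u\in W_\beta$, and therefore $\nabla'_\delta u\in W_\beta$.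

So $T'$ is stable under all $\nabla'_\xi$. Each $\xi$ preserves $t^n\mathcal O'$, because $\theta(t^i)=\frac ie\,t^i$ and $\delta$ acts coefficientwise. By the Leibniz rule $\nabla'_\xi$ preserves $t^n\Lambda_\varphi$. Finally $\xi(\varphi)\in t^{-ef_\varphi}\mathcal O'$ and $ef_\varphi\ge0$, which gives \eqref{eq:pole}.
\end{proof}

Let
\[
\Delta=\mathcal O\theta\oplus\mathcal O\delta_2\oplus\dots\oplus\mathcal O\delta_d .
\]
A derivation $a\partial_x+\sum_ja_j\delta_j$ of $\mathcal O$ preserves the maximal ideal if and only if it maps $x$ into $x\mathcal O$, that is, $a\in x\mathcal O$. So $\Delta$ is the module of $k$-derivations of $\mathcal O$ that preserve the maximal ideal; it does not depend on the coordinates. Since $\nabla_\xi$ is linear in $\xi$, the inclusion \eqref{eq:pole} holds for all $\xi\in\Delta$.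

\subsection{The irregularity as a growth rate}

\begin{proposition}\label{prop:intrinsic}
Let $L$ be an $\mathcal O$-lattice of $\mathcal M_F$ and let $L_q$ be the $\mathcal O$-span of all $\nabla_{\xi_1}\cdots\nabla_{\xi_i}u$ with $0\le i\le q$, $\xi_\nu\in\Delta$, $u\in L$. Then $L_q$ is a lattice and
\[
\operatorname{length}_{\mathcal O}(L_q/L)=q\sum_{j=1}^rf_j+O(1)\qquad(q\to\infty).
\]
Consequently $\operatorname{irr}_\eta(\mathcal M)$ does not depend on the coordinates, and $\operatorname{irr}_\eta(\mathcal M)=0$ if $\mathcal M$ is a flat bundle on a neighborhood of $\eta$.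
\end{proposition}

\begin{proof}
Choose $N\ge0$ with $\bigoplus_\varphi t^N\Lambda_\varphi\subset\mathcal O'L\subset\bigoplus_\varphi t^{-N}\Lambda_\varphi$. We show that
\begin{equation}\label{eq:sandwich}
\bigoplus_\varphi t^{N-eqf_\varphi}\Lambda_\varphi\ \subset\ \mathcal O'L_q\ \subset\ \bigoplus_\varphi t^{-N-eqf_\varphi}\Lambda_\varphi .
\end{equation}
The right inclusion follows by applying \eqref{eq:pole} at most $q$ times. With Lemma~\ref{lem:descent}(b) it shows that $L_q$ lies between two lattices, so it is one.

For the left inclusion, the Leibniz formula and $\theta(\mathcal O')\subset\mathcal O'$ give $\nabla_\theta^q(\mathcal O'L)\subset\mathcal O'L_q$. If $f_\varphi=0$, then $t^N\Lambda_\varphi\subset\mathcal O'L\subset\mathcal O'L_q$. Let $f_\varphi>0$ and $s=ef_\varphi\ge1$. Then $\theta(\varphi)$ has order exactly $-s$. We claim that for $\lambda\in t^N\Lambda_\varphi$ and $i\ge0$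
\[
\nabla_\theta^i\lambda\equiv\theta(\varphi)^i\lambda\pmod{t^{N-is+1}\Lambda_\varphi}.
\]
This holds for $i=0$. If $\nabla_\theta^i\lambda=\theta(\varphi)^i\lambda+\lambda_1$ with $\lambda_1\in t^{N-is+1}\Lambda_\varphi$, then
\[
\nabla_\theta^{i+1}\lambda=\theta(\varphi)^{i+1}\lambda+\nabla'_\theta\big(\theta(\varphi)^i\lambda\big)+\nabla_\theta\lambda_1 .
\]
The second term lies in $t^{N-is}\Lambda_\varphi\subset t^{N-(i+1)s+1}\Lambda_\varphi$ since $s\ge1$, and the third lies in $t^{N-(i+1)s+1}\Lambda_\varphi$ by \eqref{eq:pole}. This proves the claim. So $\nabla_\theta^q(t^N\Lambda_\varphi)$ is a subset of $t^{N-qs}\Lambda_\varphi$ that spans it modulo $t$, and by Nakayama's lemma it spans it over $\mathcal O'$. This proves \eqref{eq:sandwich}.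

The two outer lattices in \eqref{eq:sandwich} differ by the length $2Nr$, and the right one has length $eq\sum_jf_j+O(1)$ over $\mathcal O'L$. Lemma~\ref{lem:descent}(a) gives the formula. The modules $L_q$ are defined without coordinates. If $\mathcal M$ is a flat bundle near $\eta$, its stalk $L$ is stable under $\nabla_\xi$ for $\xi\in\Delta$, so $L_q=L$.
\end{proof}

\begin{example}\label{ex:hand3bis}
In Example~\ref{ex:hand3} take $x=1/z$, $t^2=x$, so that $\theta=-z\partial$. The vectors $v_\pm=t^{-3}u_0\pm u_1$ satisfy $\nabla_\theta v_\pm=\mp t^{-5}v_\pm-\frac34(v_++v_-)$. Define the order of a vector relative to a lattice $\Lambda$ as the largest $n$ with the vector in $t^n\Lambda$. Relative to $\mathcal O'v_+\oplus\mathcal O'v_-$, the operator $\nabla_\theta$ lowers the order of every nonzero vector by exactly $5$, the order of $x^{5/2}$; this remains true after further ramification. On $M_\varphi$, relative to $\Lambda_\varphi$, it lowers the order by exactly the order of $x^{f_\varphi}$ if $f_\varphi>0$, and does not lower it if $f_\varphi=0$. Orders relative to two lattices differ by a bounded amount,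 so iterating $\nabla_\theta$ gives $f_\varphi=\frac52$ for all $\varphi\in\Phi$.
\end{example}

\subsection{Lattices with prescribed rates}
In the application, the functions $z_j$ of a chart have poles of order at most $b$ at $\eta$, and the vector fields $\partial_j$ lie in $x^{-b'}\Delta$. On the piece of slope $f$, one step of the Bernstein filtration then costs a pole of order at most $\max(b,b'+f)$. This leads to the following data: integers $b\ge1$, $b'\in\mathbb Z$ and a function $w\colon\mathbb Q_{\ge0}\to\mathbb Q$ with
\begin{equation}\label{eq:w}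
w(f)\ge b,\qquad w(f)\ge b'+f,\qquad w(f)\in\mathbb Z+\mathbb Zf\qquad\text{for all }f.
\end{equation}
The last condition makes $e\,w(f_\varphi)$ an integer, since $ef_\varphi\in\mathbb Z$.

\begin{lemma}\label{lem:Eq}
Let $b,b',w$ satisfy \eqref{eq:w}. There are $\mathcal O$-lattices $E_q\subset\mathcal M_F$, $q\ge0$, and a constant $c$ independent of $q$ such that for all $q\ge0$:
\begin{enumerate}
\item[(a)] $x^{-b}E_q\subset E_{q+1}$; in particular $E_q\subset E_{q+1}$ and $x^{-bq}E_0\subset E_q$;
\item[(b)] $\nabla_\xi E_q\subset E_{q+1}$ for all $\xi\in x^{-b'}\Delta$;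
\item[(c)] $\operatorname{length}_{\mathcal O}(E_q/x^{-bq}E_0)\le q\sum_{j=1}^r(w(f_j)-b)+c$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $E'_q=\bigoplus_\varphi t^{-eq\,w(f_\varphi)}\Lambda_\varphi$ and $E_q=E'_q\cap\mathcal M_F$, a lattice by Lemma~\ref{lem:descent}(b). Since $w\ge b$ we have $x^{-b}E'_q=t^{-eb}E'_q\subset E'_{q+1}$. For $\xi\in x^{-b'}\Delta$, \eqref{eq:pole} and $w(f)\ge b'+f$ give
\[
\nabla_\xi E'_q\subset\bigoplus_\varphi t^{-e(b'+f_\varphi)-eq\,w(f_\varphi)}\Lambda_\varphi\subset E'_{q+1}.
\]
As $\mathcal M_F$ is stable under $x^{-b}$ and $\nabla_\xi$, (a) and (b) follow by intersecting. For (c), the lattice $\mathcal O'E_q$ may be smaller than $E'_q$, but the inclusion $\mathcal O'E_q\subset E'_q$ goes in the right direction, and a loss occurs only for $q=0$. By Lemma~\ref{lem:descent}(a),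
\[
\begin{aligned}
e\cdot\operatorname{length}_{\mathcal O}(E_q/x^{-bq}E_0)&\le\operatorname{length}_{\mathcal O'}(E'_q/x^{-bq}\mathcal O'E_0)\\
&=\operatorname{length}_{\mathcal O'}(E'_q/x^{-bq}E'_0)+\operatorname{length}_{\mathcal O'}(E'_0/\mathcal O'E_0).
\end{aligned}
\]
The first term is $\sum_\varphi\dim(M_\varphi)\,eq\,(w(f_\varphi)-b)=eq\sum_j(w(f_j)-b)$, and the second does not depend on $q$.
\end{proof}

\section{Counting sections by restriction to a curve}\label{sec:curves}

In this section and the next, $k$ is algebraically closed, $X$ is a smooth projective variety of dimension $d\ge1$, $H$ is a very ample divisor class and $h=H^d$. We use the following standard facts.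
\begin{enumerate}
\item[(G1)] On a smooth variety, a rational section of a vector bundle that is regular at all points of codimension $1$ is regular. If $\Sigma$ is closed of codimension $\ge2$, removing $\Sigma$ does not change the sections of a vector bundle, and a line bundle on the complement of $\Sigma$ extends uniquely.
\item[(G2)] A coherent sheaf on an open subset of $X$ extends to a coherent sheaf $\mathcal G$ on $X$, and $\mathcal G(nH)$ is globally generated for $n\gg0$.
\item[(G3)] (Bertini.) If $X'\subset X$ is smooth and irreducible of dimension $\ge2$, then $X'\cap H'$ is smooth and irreducible for general $H'\in|H|$. A general $H'$ contains none of finitely many given nonempty subvarieties.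
\item[(G4)] If $C$ is a curve cut out by $d-1$ members of $|H|$, then $\deg(\mathcal L|_C)=\mathcal L\cdot H^{d-1}$ for every line bundle $\mathcal L$ on $X$.
\item[(G5)] On a smooth projective curve, the slope of a vector bundle $\mathcal W\neq0$ is $\deg\mathcal W/\operatorname{rk}\mathcal W$, and $\mathcal W$ is semistable if no nonzero subsheaf has larger slope. Every $\mathcal W$ has a Harder--Narasimhan filtration by subbundles, with semistable graded pieces of strictly decreasing slopes. We list these slopes as $\mu_1\ge\dots\ge\mu_r$, each repeated according to the rank of its piece, so that $\sum_j\mu_j=\deg\mathcal W$.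
\end{enumerate}
We write $s_+=\max(s,0)$. A semistable bundle $\mathcal W$ of rank $s$ and slope $\mu$ on a curve satisfies
\begin{equation}\label{eq:semistable}
h^0(\mathcal W)\le s\,(\mu+1)_+ .
\end{equation}
Indeed, if $\mu<0$ a nonzero section would give a subsheaf $\mathcal O$ of slope $0>\mu$. If $\mu\ge0$, twisting down by a point lowers the slope by $1$ and $h^0$ by at most $s$, and after $\lfloor\mu\rfloor+1$ points the slope is negative.

The bundles to which we apply the next result are defined only outside a closed set of codimension $2$ about which we know nothing. A general complete intersection curve avoids that set.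

\begin{proposition}\label{prop:curve}
Let $\Sigma\subset X$ be closed of codimension $\ge2$, let $V\subset X$ be a nonempty open set, and let $\mathcal E$ be a vector bundle of rank $r\ge1$ on $X\setminus\Sigma$. There is a smooth irreducible curve $C\subset X\setminus\Sigma$, cut out by $d-1$ members of $|H|$ and meeting $V$, such that
\begin{equation}\label{eq:count}
h^0(X\setminus\Sigma,\mathcal E)\le\frac1{d!\,h^{d-1}}\sum_{j=1}^r\big(\mu_j+1+(d-1)h\big)_+^{\,d},
\end{equation}
where $\mu_1\ge\dots\ge\mu_r$ are the Harder--Narasimhan slopes of $\mathcal E|_C$.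
\end{proposition}

For $X=\mathbb P^d$ and $\mathcal E=\mathcal O(n)$, $n\ge0$, this reads $\binom{n+d}d\le(n+d)^d/d!$, which has the correct leading term in $n$.

\begin{proof}
Take general $H_1,\dots,H_{d-1}\in|H|$ and put $X_i=X\cap H_1\cap\dots\cap H_i$, $X_i'=X_i\setminus\Sigma$. By (G3), applied successively, $X_i$ is smooth and irreducible of dimension $d-i$, the set $\Sigma\cap X_i$ has dimension $\le d-2-i$, and $X_i\setminus V$ has dimension $\le d-1-i$. So $\Sigma\cap X_i$ has codimension $\ge2$ in $X_i$, and the curve $C=X_{d-1}$ avoids $\Sigma$ and meets $V$. (If $d=1$, then $\Sigma=\emptyset$ and $C=X$.)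

\emph{Reduction to $C$.} For $0\le i\le d-2$ and $\nu\in\mathbb Z$ there is an exact sequence
\[
0\to\mathcal E|_{X_i'}(-(\nu+1)H)\to\mathcal E|_{X_i'}(-\nu H)\to\mathcal E|_{X_{i+1}'}(-\nu H)\to0 ,
\]
so $h^0(X_i',\mathcal E(-\nu H))\le h^0(X_i',\mathcal E(-(\nu+1)H))+h^0(X_{i+1}',\mathcal E(-\nu H))$. To iterate this in $\nu$ we need vanishing for large $\nu$, which is not automatic because $X_i'$ is not projective. By (G2) applied to $\mathcal E^\vee$ there is a surjection $\mathcal O(-nH)^N\to\mathcal E^\vee$ on $X\setminus\Sigma$. Its dual embeds $\mathcal E$ as a subbundle of $\mathcal O(nH)^N$, and this remains injective on $X_i'$. By (G1), for $\nu>n$,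
\[
H^0(X_i',\mathcal E(-\nu H))\subset H^0(X_i',\mathcal O((n-\nu)H))^N=H^0(X_i,\mathcal O((n-\nu)H))^N=0 .
\]
The integers $n,N$ play no further role. We obtain
\[
h^0(X_i',\mathcal E(-\nu H))\le\sum_{\nu'\ge\nu}h^0(X_{i+1}',\mathcal E(-\nu'H)).
\]
Applying this for $i=0,\dots,d-2$ bounds $h^0(X\setminus\Sigma,\mathcal E)$ by the sum of $h^0(C,\mathcal E(-\nu_{d-1}H))$ over all chains $0\le\nu_1\le\dots\le\nu_{d-1}$. Such chains are the partial sums of vectors $\kappa\in\mathbb N^{d-1}$, with $\nu_{d-1}=|\kappa|:=\sum_i\kappa_i$. Since $\deg H|_C=h$, the bundle $\mathcal E|_C(-|\kappa|H)$ has slopes $\mu_j-h|\kappa|$, and \eqref{eq:semistable} applied to the graded pieces gives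
\[
h^0(X\setminus\Sigma,\mathcal E)\le\sum_{j=1}^r\ \sum_{\kappa\in\mathbb N^{d-1}}\big(\mu_j+1-h|\kappa|\big)_+ .
\]

\emph{The inner sum.} Let $\tau\in\mathbb R$ and $\tau'=\tau+(d-1)h$. For $y$ in the unit cube $\kappa+[0,1]^{d-1}$ we have $|y|\le|\kappa|+d-1$, so $\tau-h|\kappa|\le\tau'-h|y|$. Therefore
\[
\sum_\kappa(\tau-h|\kappa|)_+\le\int_{\mathbb R_{\ge0}^{d-1}}(\tau'-h|y|)_+\,dy=\frac{(\tau'_+)^d}{d!\,h^{d-1}} ;
\]
for $\tau'>0$ the integral is the volume of the simplex in $\mathbb R^d$ with $d-1$ edges of length $\tau'/h$ and one edge of length $\tau'$ along the coordinate axes. Taking $\tau=\mu_j+1$ gives \eqref{eq:count}.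
\end{proof}

\section{The multiplicity bound on a chart}\label{sec:mult}

A \emph{chart} is a nonempty affine open subset $V\subsetneq X$ whose complement has pure codimension $1$, together with an \'etale map $z=(z_1,\dots,z_d)\colon V\to\mathbb A^d$. Then $\Omega^1_V$ is free on $dz_1,\dots,dz_d$; let $\partial_1,\dots,\partial_d$ be the dual derivations, which commute. For a flat bundle $\mathcal M$ on $V$, the operators $z_j$ and $\nabla_{\partial_j}$ on $P=\Gamma(V,\mathcal M)$ satisfy the relations of the Weyl algebra, by the Leibniz rule and flatness. So $P$ is an $A_d$-module. As $V$ is affine, the hypercohomology of $\operatorname{DR}\mathcal M$ is the cohomology of its complex of global sections, which is $\operatorname{DR}_d(P)$.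

Let $Y_1,\dots,Y_p$ ($p\ge1$) be the components of $X\setminus V$, with generic points $\eta_l$. At each $\eta_l$ fix coordinates, with uniformizer $x_l$, and let $\Delta_l$ be the module $\Delta$ of Section~\ref{sec:lattices}. Fix $b,b',w$ satisfying \eqref{eq:w} and
\begin{equation}\label{eq:bb}
z_j\in x_l^{-b}\mathcal O_{X,\eta_l},\qquad\partial_j\in x_l^{-b'}\Delta_l\qquad\text{for all }j,l .
\end{equation}
Since $\Delta_l$ spans $\operatorname{Der}_k(F)$ over $F$, these conditions hold for all large $b,b'$, and they do not involve $\mathcal M$. Put $Y=\sum_lY_l$, $a_l=Y_l\cdot H^{d-1}$ and $a=\sum_la_l=Y\cdot H^{d-1}$.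

\begin{proposition}\label{prop:mult}
Let $\mathcal M$ be a flat bundle of rank $r\ge1$ on $V$ with slopes $f_{l,1},\dots,f_{l,r}$ at $\eta_l$, and put
\[
\rho=\sum_{l=1}^pa_l\sum_{j=1}^r\big(w(f_{l,j})-b\big)\ge0 .
\]
Then $P=\Gamma(V,\mathcal M)$ is a holonomic $A_d$-module and
\[
h^{\mathrm{tot}}(V,\mathcal M)\le\operatorname{mult}(P)\le h^{1-d}\big[(r-1)(ba)^d+(ba+\rho)^d\big].
\]
\end{proposition}

\begin{proof}
Let $E_{l,q}$ be the lattices of Lemma~\ref{lem:Eq} at $\eta_l$, with constants $c_l$, and put
\[
\Gamma_q=\{u\in P:\ u\in E_{l,q}\text{ for all }l\}.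
\]
By \eqref{eq:bb} and Lemma~\ref{lem:Eq}(a),(b), we have $\Gamma_q\subset\Gamma_{q+1}$, $z_j\Gamma_q\subset\Gamma_{q+1}$ and $\nabla_{\partial_j}\Gamma_q\subset\Gamma_{q+1}$. The union of the $\Gamma_q$ is $P$, because $E_{l,q}\supset x_l^{-bq}E_{l,0}$ with $b\ge1$. By Lemma~\ref{lem:growth} and Proposition~\ref{prop:principle} it suffices to prove
\begin{equation}\label{eq:goal}
\dim\Gamma_q\le h^{1-d}\big[(r-1)(ba)^d+(ba+\rho)^d\big]\frac{q^d}{d!}+o(q^d).
\end{equation}
Below, ``const'' denotes a number that is independent of $q$; it may depend on $\mathcal M$.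

\emph{Step 1: $\Gamma_q$ is the space of sections of a bundle.} Fix $q$ and $l$ and choose an $\mathcal O_{X,\eta_l}$-basis of $E_{l,q}$. It is an $F$-basis of $\mathcal M_F$, so there is a proper closed subset $Z_l\subset V$ such that on $V\setminus Z_l$ it consists of regular sections that form a basis of $\mathcal M$. The closure $\overline{Z_l}$ in $X$ does not contain $\eta_l$: otherwise one of its components, which have dimension $\le d-1$, would equal $Y_l$, but these components meet $V$ and $Y_l$ does not. Let $N_l$ be the complement of $\overline{Z_l}\cup\bigcup_{l'\ne l}Y_{l'}$, an open neighborhood of $\eta_l$. Then $N_l\cap V=N_l\setminus Y_l\subset V\setminus Z_l$, and $N_l\cap N_{l'}\subset V$ for $l\ne l'$. So $\mathcal M$ on $V$ and the free modules on the $N_l$ spanned by the chosen bases agree on overlaps, as subsheaves of the constant sheaf $\mathcal M_F$. They glue to a vector bundle $\mathcal E_q$ on $X_q^\circ=V\cup\bigcup_lN_l$ with $\mathcal E_q|_V=\mathcal M$ and stalk $E_{l,q}$ at $\eta_l$. The set $\Sigma_q=X\setminus X_q^\circ$ is contained in $\bigcup_lY_l$ and contains no $\eta_l$,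 so it has codimension $\ge2$. The points of codimension $1$ of $X$ are those of $V$ and the $\eta_l$, so by (G1), $\Gamma_q=H^0(X\setminus\Sigma,\mathcal E_q)$ for every closed $\Sigma\supset\Sigma_q$ of codimension $\ge2$.

We fix $\mathcal E_0$ once and for all. By (G2) there is $n_0\ge0$ such that $\mathcal E_0(n_0H)$ is globally generated on $X_0^\circ$. By (G1), $\det\mathcal E_0$ extends uniquely to a line bundle on $X$; let $g_0=\det\mathcal E_0\cdot H^{d-1}$. For each $q$ put $\Sigma=\Sigma_0\cup\Sigma_q$, let $C$ be the curve given by Proposition~\ref{prop:curve} for $\mathcal E_q$, $\Sigma$ and $V$, and let $\mu_1\ge\dots\ge\mu_r$ be the slopes of $\mathcal E_q|_C$. In particular $\Gamma_q$ is finite dimensional. The curve depends on $q$ in an uncontrolled way. This is harmless, since only the numbers $n_0$ and $g_0=\deg\mathcal E_0|_C$, which do not depend on $C$, will enter.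

It remains to bound the $\mu_j$. A bound for their sum is not enough: on $\mathbb P^1$ the bundle $\mathcal O(n)\oplus\mathcal O(-n)$ has degree $0$ and $n+1$ sections for $n\ge1$. We also need a lower bound for $\mu_r$. Both come from comparing $\mathcal E_q$ with a twist of the fixed bundle $\mathcal E_0$.

\emph{Step 2: the degree.} The identity of $\mathcal M_F$ is a rational homomorphism $\iota\colon\mathcal E_0(bqY)\to\mathcal E_q$ on $X\setminus\Sigma$. It is an isomorphism on $V$ and is regular at each $\eta_l$ because $x_l^{-bq}E_{l,0}\subset E_{l,q}$. By (G1) it is regular on $X\setminus\Sigma$. By the elementary divisor theorem, $\det\iota$ vanishes along $Y_l$ to order $\ell_{l,q}=\operatorname{length}(E_{l,q}/x_l^{-bq}E_{l,0})$, so $\det\mathcal E_q\simeq(\det\mathcal E_0)(rbqY+\sum_l\ell_{l,q}Y_l)$ on $X\setminus\Sigma$. Restricting to $C$ and using (G4) and Lemma~\ref{lem:Eq}(c),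
\begin{equation}\label{eq:degree}
\sum_{j=1}^r\mu_j=g_0+rbqa+\sum_l\ell_{l,q}a_l\le rbqa+q\rho+g_0+\sum_la_lc_l .
\end{equation}

\emph{Step 3: the smallest slope.} Let $\mathcal Q$ be the last graded piece of the Harder--Narasimhan filtration of $\mathcal E_q|_C$; it is a quotient bundle of slope $\mu_r$. Let $\mathcal Q'\subset\mathcal Q$ be the image of $\mathcal E_0(bqY)|_C$. Since $C$ meets $V$, the map $\iota|_C$ is generically an isomorphism, so $\mathcal Q'$ is a vector bundle of the same rank as $\mathcal Q$ and $\deg\mathcal Q'\le\deg\mathcal Q$. The bundle $\mathcal Q'(n_0H-bqY)$ is a quotient of $\mathcal E_0(n_0H)|_C$, so it is globally generated; its determinant has a nonzero section and hence degree $\ge0$. Thus $\deg\mathcal Q\ge\deg\mathcal Q'\ge\operatorname{rk}(\mathcal Q)(bqa-n_0h)$, that is, $\mu_r\ge bqa-n_0h$.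

\emph{Step 4: conclusion.} Put $\varepsilon_j=\mu_j-bqa+n_0h$ and $u=bqa+1+(d-1)h$. By Step 3 and \eqref{eq:degree},
\[
\varepsilon_j\ge0\quad(1\le j\le r),\qquad\sum_j\varepsilon_j\le q\rho+\text{const},
\]
and $\mu_j+1+(d-1)h=u+\varepsilon_j-n_0h\le u+\varepsilon_j$. We do not know how the total excess is distributed among the $\varepsilon_j$, but by \eqref{eq:superadd} the worst case is that it is concentrated in one of them. From \eqref{eq:count} and \eqref{eq:superadd},
\[
\dim\Gamma_q\le\frac1{d!\,h^{d-1}}\sum_{j=1}^r(u+\varepsilon_j)^d\le\frac1{d!\,h^{d-1}}\Big[(r-1)u^d+(u+q\rho+\text{const})^d\Big].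
\]
Since $u=baq+\text{const}$, this is \eqref{eq:goal}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{Reduction to an algebraically closed field}\label{sub:reduction}
Let $\bar k$ be an algebraic closure of $k$. De Rham cohomology is computed by the \v{C}ech complex of a finite affine cover, so it commutes with base change to $\bar k$. The scheme $X_{\bar k}$ is a finite disjoint union of smooth projective varieties $X'$ of dimension $d$, each meeting $U_{\bar k}$. The components of codimension $1$ of $D_{\bar k}$ are the components of the $(D_i)_{\bar k}$; say each $(D_i)_{\bar k}$ has at most $N$ components.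

Let $\eta$ be the generic point of $D_i$, with coordinates $x,y_j$, and let $\mathcal O_1$ be the local ring at the generic point $\eta_1$ of a component of $(D_i)_{\bar k}$. In characteristic $0$ the scheme $(D_i)_{\bar k}$ is reduced, so $x$ is a uniformizer of $\mathcal O_1$, and $\Omega^1_{\mathcal O_1/\bar k}=\Omega^1_{\mathcal O/k}\otimes_{\mathcal O}\mathcal O_1$. So $x,y_j$ are coordinates at $\eta_1$, the derivation $\partial_x$ of $\widehat{\mathcal O}_1$ extends that of $\widehat{\mathcal O}$, and the field $K$ is replaced by an extension field. By the remark after Definition~\ref{def:irr} the slopes do not change.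

Suppose Theorem~\ref{thm:A} holds on each $X'$ with constants $c_1(X'),c_2(X')$. On $X'$ the sum of the bounds for the irregularities is at most $N\sum_im_i$. Summing over the $X'$ gives Theorem~\ref{thm:A} over $k$ with $c_1=\sum_{X'}c_1(X')$ and $c_2=N^d\sum_{X'}c_2(X')$. In Theorem~\ref{thm:B}, $\mathbb P^d$ and $H_\infty$ are geometrically irreducible, so the inequality over $\bar k$ gives the same inequality over $k$.

\subsection{Proof of Theorem~\ref{thm:A}}
We may assume $k=\bar k$, and $r\ge1$ since the case $r=0$ is trivial. Fix a very ample class $H$.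

\emph{Charts.} We need a cover of $U$ all of whose intersections are charts. For each closed point $v\in U$ choose functions near $v$ whose differentials form a basis of the cotangent space; they define an \'etale map $W_v\to\mathbb A^d$ on an open neighborhood $W_v\subset U$. By (G2) applied to the ideal sheaf of $X\setminus W_v$, there is a section $s_v$ of some $\mathcal O_X(nH)$, $n\ge1$, that vanishes on $X\setminus W_v$ and not at $v$. The open sets $\{s_v\ne0\}\subset W_v$ cover $U$; choose a finite subcover $V_\alpha=\{s_\alpha\ne0\}$, $\alpha\in J$. For $\emptyset\ne S\subset J$ let $V_S=\bigcap_{\alpha\in S}V_\alpha=\{\prod_{\alpha\in S}s_\alpha\ne0\}$. It is nonempty because $X$ is irreducible. Its complement is the zero locus of a nonzero section of an ample line bundle, so $V_S$ is affine and the complement is nonempty, as $d\ge1$, of pure codimension $1$. With the restriction $z$ of one of the \'etale maps, $V_S$ is a chart. All this depends only on $(X,D)$.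

As all $V_S$ are affine, $H^\bullet(U,\operatorname{DR}\mathcal M)$ is the cohomology of the total complex of the double complex $\bigoplus_S\Gamma(V_S,\Omega^\bullet\otimes\mathcal M)$. This total complex has a finite filtration by $|S|$ whose graded pieces are sums of shifts of the complexes $\Gamma(V_S,\operatorname{DR}\mathcal M)$. Hence
\begin{equation}\label{eq:cech}
h^{\mathrm{tot}}(U,\mathcal M)\le\sum_{\emptyset\ne S\subset J}h^{\mathrm{tot}}(V_S,\mathcal M).
\end{equation}

\emph{One chart.} Fix $S$ and use the notation of Section~\ref{sec:mult} for $V=V_S$. Choose $b=b_S\ge1$ so large that \eqref{eq:bb} holds with $b'=b$, and let $w(f)=b+f$; then \eqref{eq:w} holds, and $\rho=\sum_la_l\operatorname{irr}_{\eta_l}(\mathcal M)$. Shrinking $U$ to $V$ has created new boundary components, and we must check that they cost nothing in $\rho$. If $Y_l\subset D$, then $Y_l$ is one of the $D_i$, since it is irreducible of codimension $1$ and $D\ne X$. If $Y_l\not\subset D$, then $\eta_l\in U$ and $\operatorname{irr}_{\eta_l}(\mathcal M)=0$ by Proposition~\ref{prop:intrinsic}. With $\gamma=\max_iD_i\cdot H^{d-1}$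 ($\gamma=0$ if $I=\emptyset$) we get $\rho\le\gamma\sum_im_i$. Write $a_S$ for $a$. By Proposition~\ref{prop:mult} and the convexity inequality $(s+s')^d\le2^{d-1}(s^d+s'^d)$ for $s,s'\ge0$,
\[
h^{\mathrm{tot}}(V_S,\mathcal M)\le\frac{(r-1)(b_Sa_S)^d+2^{d-1}(b_Sa_S)^d+2^{d-1}\rho^d}{h^{d-1}}\le\frac{2^{d-1}}{h^{d-1}}\Big[r\,(b_Sa_S)^d+\gamma^d\Big(\sum_im_i\Big)^d\Big].
\]
The numbers $b_S,a_S,\gamma,h$ do not depend on $\mathcal M$. Summing over $S$ as in \eqref{eq:cech} and rounding the two coefficients up to integers proves the theorem. \qed

\subsection{Proof of Theorem~\ref{thm:B}}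
For the inequality we may assume $k=\bar k$ by Section~\ref{sub:reduction}. Take $X=\mathbb P^d$, $H$ the hyperplane class, and the chart $V=\mathbb A^d$ with its standard coordinates; then $p=1$ and $h=a=1$. At $H_\infty$ use the coordinates $x=1/z_1$, $y_j=z_j/z_1$ ($2\le j\le d$). Then $z_1=x^{-1}$ and $z_j=x^{-1}y_j$ lie in $x^{-1}\mathcal O$. From $\partial_{z_1}x=-x^2$, $\partial_{z_1}y_j=-xy_j$, and, for $j\ge2$, $\partial_{z_j}x=0$, $\partial_{z_j}y_j=x$, $\partial_{z_j}y_i=0$ ($i\ne j$), we get
\[
\partial_{z_1}=-x\theta-x\sum_{j\ge2}y_j\delta_j,\qquad\partial_{z_j}=x\delta_j\quad(j\ge2).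
\]
So all $\partial_{z_j}$ lie in $x\Delta$. This gain of one order is the reason for keeping $b'$ separate from $b$: conditions \eqref{eq:w} and \eqref{eq:bb} hold with $b=1$, $b'=-1$ and $w(f)=\max(1,f-1)$, the rate of Example~\ref{ex:hand1}. Then $\rho=\sum_j(f_j-2)_+$. If no slope exceeds $2$, then $\rho=0$. Otherwise, summing over the slopes that exceed $2$, we get $\rho\le\sum_jf_j-2\le m-2$. So $\rho\le(m-2)_+$, and Proposition~\ref{prop:mult} gives
\[
h^{\mathrm{tot}}(\mathbb A^d,\mathcal M)\le r-1+(1+\rho)^d\le r-1+\max(1,m-1)^d .
\]

The examples for sharpness are defined over $k$. The trivial bundle $\mathcal O$ on $\mathbb A^d$ has slope $0$ at $H_\infty$ and $h^{\mathrm{tot}}=1$, since $\partial\colon k[z]\to k[z]$ is surjective with kernel $k$ and the K\"unneth formula applies. If $m\le1$, then $\mathcal O^r$ has irregularity $0\le m$ and $h^{\mathrm{tot}}=r=r-1+1$. If $m\ge2$, let $g=\sum_iz_i^m$. By Examples~\ref{ex:rankone} and~\ref{ex:exp}(b), the bundle $\mathcal O^{r-1}\oplus\mathcal E^g$ has rank $r$, irregularity $m$ and $h^{\mathrm{tot}}=r-1+(m-1)^d$; for $r=1$ the cohomology is concentrated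 in degree $d$ and $|\chi|=(m-1)^d$. Finally, a polynomial $\Psi$ as in the conjecture for $(\mathbb P^d,H_\infty)$ satisfies $\Psi(mH_\infty,1)\ge(m-1)^d$ for all $m\ge2$, so it has degree at least $d$ in $R$. \qed

\begin{thebibliography}{9}

\bibitem{Bj} Bj\"ork, \emph{Rings of Differential Operators}.

\bibitem{Co} Coutinho, \emph{A Primer of Algebraic D-modules}.

\bibitem{HT} Haoyu Hu and Jean-Baptiste Teyssier, \emph{Cohomological boundedness for flat bundles on surfaces and applications}, arXiv:2204.14230 (2022).

\bibitem{vdPS} van der Put and Singer, \emph{Galois Theory of Linear Differential Equations}.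

\end{thebibliography}
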